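\title{A group with decidable word problem on which $X_{\le 1}$ is not sofic}

\begin{abstract}
For a finitely generated group $G$, let $X_{\le 1}\subseteq\{0,1\}^G$ be the subshift of configurations in which the symbol $1$ appears at most once. We construct a finitely generated group with decidable word problem on which $X_{\le 1}$ is not sofic; this answers in the negative a question of Aubrun, Barbieri and Sablik. On this group, every finite piece of a configuration of a sofic subshift can be repeated infinitely often inside another configuration of the same subshift. The group splits in infinitely many ways around finite subgroups that contain very long dihedral cycles, and the proof is a pumping argument along such a cycle.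
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finitely generated group and $\mathcal A$ a finite alphabet. The set $\mathcal A^G$ of \emph{configurations} carries the product topology, in which it is compact, and the left shift action $(g\cdot x)(h)=x(g^{-1}h)$. A \emph{pattern} is a map $\pi\colon S\to\mathcal A$ with $S\subseteq G$ finite; it \emph{occurs} in $x$ if there is $g\in G$ with $x(gh)=\pi(h)$ for all $h\in S$. A \emph{subshift} is a closed, shift-invariant subset of $\mathcal A^G$, equivalently the set of configurations in which no pattern from some set of forbidden patterns occurs. A \emph{subshift of finite type} (SFT) is one defined by finitely many forbidden patterns. A subshift is \emph{sofic} if it is the image of an SFT on the same group, possibly over another finite alphabet, under a continuous shift-commuting map; we call such an SFT a \emph{cover}. Thus an SFT is described by local rules, and a sofic subshift by local rules on a hidden layer of symbols that is erased afterward.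

The subshift studied here is
\[
X_{\le 1}=\bigl\{x\in\{0,1\}^G:\ |\{g\in G: x(g)=1\}|\le 1\bigr\}.
\]
If $G$ is infinite, $X_{\le1}$ is not an SFT: when all forbidden patterns are supported in the ball of radius $r$ of a word metric, a configuration with two $1$'s at distance greater than $2r$ agrees on every translate of that ball with an element of $X_{\le1}$, so it contains no forbidden pattern. Soficity of $X_{\le1}$ asks whether a hidden layer can carry the message ``there is already a $1$ over there'' across the whole group.

\begin{example}[Free groups]\label{ex:free}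
Let $G$ be free on a finite nonempty set $X$; the case $|X|=1$ is $G=\mathbb Z$. Take the alphabet $X^{\pm1}\cup\{*\}$ and read $y(g)=x$ as an arrow from $g$ to $gx$. Impose the rule that every edge of the Cayley tree carries an arrow: for $g\in G$ and $x\in X$, we have $y(g)=x$ or $y(gx)=x^{-1}$. If $*$ appeared at two distinct points, the geodesic between them would have $k$ edges and only $k-1$ interior vertices to supply the arrows. So the map $*\mapsto1$, $x\mapsto0$ sends this SFT into $X_{\le1}$. The image contains every configuration with exactly one $1$ (let all arrows point toward it), and, being closed, it contains their limit $0$. Hence $X_{\le1}$ is sofic.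
\end{example}

There is an obstruction that comes from computability. Recall that the \emph{word problem} of $G$ is \emph{decidable} if an algorithm decides, given a word in a finite generating set and its inverses, whether it represents the identity $1_G$, and that $G$ is \emph{recursively presented} if it has a presentation with finitely many generators and an algorithmically listable set of relators. It is known that if $G$ is recursively presented and has undecidable word problem, then $X_{\le1}$ is not sofic. (We do not use this result.) The link is visible in the forbidden patterns: $X_{\le1}$ is defined by forbidding, for each $g\ne1_G$, the pattern with a $1$ at $1_G$ and a $1$ at $g$, and listing these patterns amounts to listing the words that do not represent $1_G$. When the word problem is decidable, an algorithm produces the list, the obstruction disappears, and Example~\ref{ex:free} suggests that a cover should exist. Aubrun, Barbieri and Sablik \cite{ABS} write: ``it is not known whether $X_{\leq 1}$ is sofic for all groups with decidable word problem or not.'' The question is thus the following.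

\begin{quote}
\emph{Is $X_{\le1}$ sofic for every finitely generated group with decidable word problem?}
\end{quote}

The answer is no. In Definition~\ref{def:G} we attach an explicit group $G$ to every sequence $(N_n)_{n\ge1}$ of even integers $N_n\ge4$. It is obtained by amalgamating, along a ray, the products of $(\mathbb Z/2)^{n-1}$ with a dihedral group of order $2N_n$, and then amalgamating the result with the lamplighter group; it is an explicit variant of Dunwoody's inaccessible groups.

\begin{theorem}\label{thm:main}
For $N_n=2^{4^n}$, the group $G$ of Definition~\ref{def:G} is finitely generated, has decidable word problem, and $X_{\le1}\subseteq\{0,1\}^G$ is not sofic.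
\end{theorem}

The obstruction has nothing to do with computability, and it applies to all sofic subshifts on $G$.

\begin{theorem}\label{thm:strong}
Let $G$ be the group of Definition~\ref{def:G}, and suppose $\limsup_n \frac{\log N_n}{2^n}=\infty$. Let $Z\subseteq\mathcal A^G$ be a sofic subshift, $x\in Z$, and $F\subset G$ finite and nonempty. Then there are $x'\in Z$ with $x'|_F=x|_F$ and infinitely many $h\in G$, with the sets $hF$ pairwise disjoint, such that $x'(hf)=x(f)$ for all $f\in F$.

In particular, if a symbol occurs in some configuration of a sofic subshift on $G$, it occurs infinitely often in some configuration of it. Hence a subshift of $\{0,1\}^G$ that consists of finitely supported configurations and contains a nonzero one (for example the subshift of configurations with at most $k$ ones, $k\ge1$) is not sofic. If $(N_n)$ is computable, $G$ has decidable word problem.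
\end{theorem}

In Example~\ref{ex:free} the hidden layer records at each vertex which of finitely many branches contains the $1$. The proof builds a group in which, at level $n$, about $N_n$ branches are attached around a cycle, and each branch sees only a small part of the cycle. A fixed alphabet cannot record which branch is the special one, and a pumping argument copies that branch to a second place. Section~\ref{sec:recoding} reduces to nearest-neighbor rules, Section~\ref{sec:gluing} shows how branches can be moved, Section~\ref{sec:model} carries out the pumping on a single cycle, Section~\ref{sec:group} constructs $G$, and Sections~\ref{sec:dup} and~\ref{sec:proofs} complete the proofs.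

\section{Nearest-neighbor covers}\label{sec:recoding}

We shall cut configurations and glue them again, and we need to know exactly which pairs of positions are constrained. The following recoding restricts the constraints to pairs $g,gx$ with $x$ a generator.

\begin{lemma}\label{lem:recode}
Let $G$ be a group with a finite generating set $X$, and let $Z\subseteq\mathcal A^G$ be sofic. There are a finite alphabet $B$, sets $\Theta_x\subseteq B\times B$ $(x\in X)$ and a map $\Phi\colon B\to\mathcal A$ such that $Z=\{\Phi\circ y: y\in Y\}$, where
\begin{equation}\label{eq:nn}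
Y=\bigl\{y\in B^G:\ (y(g),y(gx))\in\Theta_x\ \text{ for all } g\in G,\ x\in X\bigr\}.
\end{equation}
\end{lemma}

\begin{proof}
Let $Z=\phi(Y_0)$ with $Y_0\subseteq B_0^G$ an SFT, and let $\mathrm{Ball}(r)$ be the ball of radius $r$ about $1_G$ in the word metric of $X$. The map $y_0\mapsto\phi(y_0)(1_G)$ is continuous from a compact space to a finite set, so it depends on finitely many coordinates. Choose $r$ such that these coordinates and the supports of all forbidden patterns of $Y_0$ lie in $\mathrm{Ball}(r)$, and choose $\Phi\colon B_0^{\mathrm{Ball}(r)}\to\mathcal A$ with $\phi(y_0)(1_G)=\Phi(y_0|_{\mathrm{Ball}(r)})$ for $y_0\in Y_0$. Since $\phi$ commutes with the shift,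
\[
\phi(y_0)(g)=\phi(g^{-1}\cdot y_0)(1_G)=\Phi\bigl((y_0(gh))_{h\in\mathrm{Ball}(r)}\bigr);
\]
this is the Curtis--Hedlund--Lyndon theorem.

Let $B\subseteq B_0^{\mathrm{Ball}(r)}$ be the set of $b$ such that $b|_S\neq\pi$ for every forbidden pattern $\pi\colon S\to B_0$. For $x\in X^{\pm1}$ let $\Theta_x$ be the set of pairs $(b,b')\in B\times B$ with $b(xh)=b'(h)$ whenever $h,xh\in\mathrm{Ball}(r)$. Substituting $h'=xh$ shows that $(b,b')\in\Theta_x$ if and only if $(b',b)\in\Theta_{x^{-1}}$. Hence every $y$ in the set $Y$ of \eqref{eq:nn} satisfies $(y(g),y(gx))\in\Theta_x$ for all $x\in X^{\pm1}$, not only for $x\in X$.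

For $y_0\in Y_0$, the coding $\tilde y_0(g)=(y_0(gh))_{h\in\mathrm{Ball}(r)}$ takes values in $B$ and satisfies $\tilde y_0(g)(xh)=y_0(gxh)=\tilde y_0(gx)(h)$, so $\tilde y_0\in Y$. Conversely, let $y\in Y$ and put $y_0(g)=y(g)(1_G)$. Write $h\in\mathrm{Ball}(r)$ as a geodesic word $x_1\cdots x_k$ with $x_i\in X^{\pm1}$. All its suffixes lie in $\mathrm{Ball}(r)$, so
\[
y(g)(x_1x_2\cdots x_k)=y(gx_1)(x_2\cdots x_k)=\dots=y(gh)(1_G)=y_0(gh).
\]
Thus $y=\tilde y_0$, and $y_0\in Y_0$ because every $y(g)$ lies in $B$. So $Y=\{\tilde y_0:y_0\in Y_0\}$, and $\Phi\circ\tilde y_0=\phi(y_0)$.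
\end{proof}

A set $Y$ as in \eqref{eq:nn} is closed and shift-invariant; we call it a \emph{nearest-neighbor SFT with respect to $X$}. The alphabet $B$ depends on the cover and on $X$ only. This order of quantifiers matters later: $B$ is fixed first, and a splitting of the group is chosen afterward.

\section{Amalgams, branches and gluing}\label{sec:gluing}

Let $V_1,V_2,W$ be groups with injective homomorphisms $W\to V_1$ and $W\to V_2$. The \emph{amalgam} $V_1*_WV_2$ is the quotient of the free product that identifies the two copies of $W$; a homomorphism from it to a group $\Delta$ is the same as a pair of homomorphisms $V_i\to\Delta$ that agree on $W$. We use three standard facts.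
\begin{itemize}
\item[(A1)] The factors $V_1,V_2$ embed in $V_1*_WV_2$, and $V_1\cap V_2=W$.
\item[(A2)] (Normal form.) A product $v_1v_2\cdots v_k$ with $k\ge2$, whose terms belong alternately to $V_1\setminus W$ and $V_2\setminus W$, is nontrivial.
\item[(A3)] (Bass--Serre tree of a segment of groups.) Let $A,C\le P$, with $A$ embedded in $L$ and $C$ embedded in $R$, and let $G=L*_AP*_CR=(L*_AP)*_CR$. Let $\mathcal T$ be the graph with vertex set $G/L\sqcup G/P\sqcup G/R$ and edge set $G/A\sqcup G/C$, where the edge $gA$ joins $gL$ to $gP$ and the edge $gC$ joins $gP$ to $gR$. Then $\mathcal T$ is a tree.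
\end{itemize}
The group $G$ acts on $\mathcal T$ by left multiplication. An element of $L\cap P$ fixes the vertices $L$ and $P$, hence the unique edge $A$ between them, so $L\cap P=A$; in the same way $P\cap R=C$.

Throughout this section,
\begin{equation}\label{eq:setting}
G=L*_AP*_CR,\qquad X\subseteq L\cup R\ \text{ is a finite generating set of } G.
\end{equation}
The edges of $\mathcal T$ at the vertex $P$ form the set $\mathcal E=P/A\sqcup P/C$; each $E\in\mathcal E$ is at the same time an edge of $\mathcal T$ and a subset of $P$. For $E\in\mathcal E$, the \emph{branch} $G_E$ is the set of $g\in G\setminus P$ such that the geodesic in $\mathcal T$ from $P$ to $gP$ starts with $E$. The components of $\mathcal T\setminus\{P\}$ correspond to the edges at $P$, and $g\in G_E$ means that $gP$ lies in the component of $E$. We have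
\begin{equation}\label{eq:branches}
G=P\sqcup\bigsqcup_{E\in\mathcal E}G_E,\qquad uG_E=G_{uE}\quad(u\in P),
\end{equation}
the second identity because $u$ acts on $\mathcal T$ and fixes the vertex $P$.

Two neighbors $g,gx$ with $x\in X$ lie in the same left coset of $L$ or of $R$. The next lemma therefore says that a branch $G_E$ communicates with the rest of the group only through the coset $E\subseteq P$.

\begin{lemma}\label{lem:cosets}
Every left coset of $L$ and every left coset of $R$ is contained in $E\cup G_E$ for some $E\in\mathcal E$.
\end{lemma}

\begin{proof}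
Consider a coset $gL$. For every $l\in gL$, the edge $lA$ joins the vertex $lP$ to the vertex $lL=gL$.

Suppose first that $gL$ is adjacent to $P$. The edge between them is $uA$ with $uP=P$ and $uL=gL$, so $u\in P$ and $gL\cap P=u(L\cap P)=uA$. For $l\in gL\setminus P$, the path $P,\,uL,\,lP$ has three distinct vertices, so it is the geodesic from $P$ to $lP$, and it starts with $uA$. Hence $gL\subseteq uA\cup G_{uA}$.

Suppose now that $gL$ is not adjacent to $P$. For $l\in gL$, the vertex $lP$ is adjacent to $gL$, so $lP\neq P$, and $lP$ lies in the same component of $\mathcal T\setminus\{P\}$ as $gL$. If $E$ is the edge of that component, then $gL\subseteq G_E$.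

Replacing $L,A$ by $R,C$ throughout gives the statement for $R$.
\end{proof}

\begin{lemma}[Gluing]\label{lem:glue}
Assume \eqref{eq:setting}, let $Y\subseteq B^G$ be a nearest-neighbor SFT with respect to $X$, and let $y\in Y$. Let $p'\in B^P$, and suppose that for each $E\in\mathcal E$ we are given $v_E\in P$ with
\begin{equation}\label{eq:compat}
p'(u)=y(v_Eu)\qquad(u\in E).
\end{equation}
Define $y'\in B^G$ by $y'|_P=p'$ and $y'(g)=y(v_Eg)$ for $g\in G_E$. Then $y'\in Y$.
\end{lemma}

\begin{proof}
By \eqref{eq:branches}, $y'$ is well defined, and by \eqref{eq:compat}, $y'(g)=y(v_Eg)$ for all $g\in E\cup G_E$. Let $g\in G$ and $x\in X$. Since $x\in L\cup R$, Lemma~\ref{lem:cosets} gives $E$ with $g,gx\in E\cup G_E$. Then $(y'(g),y'(gx))=(y(v_Eg),y(v_Eg\,x))\in\Theta_x$.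
\end{proof}

In words, $y'$ carries on $G_E$ a copy of what $y$ carries on $G_{v_EE}$. Nothing requires the map $E\mapsto v_EE$ to be injective, so one branch of $y$ may be used twice and another not at all. The only constraint is \eqref{eq:compat}: each point of $P$ lies in one coset of $A$ and one coset of $C$, and the two prescriptions must agree there. The hypothesis $X\subseteq L\cup R$ is essential for the proof; a generator $x\in P\setminus(A\cup C)$ would constrain pairs $u,ux$ that lie in no common coset $E$.

\section{Pumping along one dihedral cycle}\label{sec:model}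

For which $P,A,C$ does \eqref{eq:compat} leave much freedom? The cosets of $A$ and $C$ should overlap in a long, thin pattern, and the simplest such pattern is a cycle. Let
\[
D=\langle s,t\mid s^2=t^2=(st)^N=1\rangle
\]
be the dihedral group of order $2N$, and for $i\in\mathbb Z$ put $d_{2i}=(st)^i$ and $d_{2i+1}=(st)^is$. Then
\begin{equation}\label{eq:dj}
d_{j+1}=d_js\ \ (j\text{ even}),\qquad d_{j+1}=d_jt\ \ (j\text{ odd}),
\end{equation}
and $j\mapsto d_j$ induces a bijection $\mathbb Z/2N\to D$, because $D$ consists of the $N$ rotations $(st)^i$ and the $N$ reflections $(st)^is$. By \eqref{eq:dj},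
\begin{equation}\label{eq:shift}
(d_id_j^{-1})\,d_j=d_i\quad\text{and}\quad (d_id_j^{-1})\,d_{j+1}=d_{i+1}\qquad\text{if } i\equiv j \pmod 2 .
\end{equation}

\subsection*{The model group}
Let $L$ and $R$ be finitely generated groups, each containing an involution, which we identify with $s$ and $t$ respectively, and let $G_0=L*_{\langle s\rangle}D*_{\langle t\rangle}R$. Since $D=\langle s,t\rangle$, the group $G_0$ has a finite generating set $X\subseteq L\cup R$. The cosets in $\mathcal E$ are the pairs $E_j=\{d_j,d_{j+1}\}$, $j\in\mathbb Z/2N$: they are the edges of a cycle of length $2N$, and one branch is attached to each edge.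

Let $Y\subseteq B^{G_0}$ be a nearest-neighbor SFT, $y\in Y$, and $b_j=y(d_j)$. Form the directed graph $\Gamma$ with vertex set $B\times\mathbb Z/2$ and edges $e_j=\bigl((b_j,j),(b_{j+1},j+1)\bigr)$, the second coordinates being taken mod $2$. Let $(b'_j,j)_{j\in\mathbb Z/2N}$ be any closed walk of length $2N$ in $\Gamma$, and put $p'(d_j)=b'_j$. If the step from $j$ to $j+1$ is $e_i$, then $i\equiv j\pmod2$, $b'_j=b_i$ and $b'_{j+1}=b_{i+1}$, so by \eqref{eq:shift} condition \eqref{eq:compat} holds on $E_j$ with $v_{E_j}=d_id_j^{-1}$. Lemma~\ref{lem:glue} then produces $y'\in Y$ that carries the $i$-th branch of $y$ at the edge $E_j$. The parity coordinate guarantees that $s$-edges receive branches of $s$-edges and $t$-edges receive branches of $t$-edges.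

\begin{example}\label{ex:octagon}
Let $N=4$ and suppose $b_0\cdots b_7=\alpha\beta\gamma\gamma\gamma\gamma\gamma\gamma$. The closed walk $e_0e_1\cdots e_7$ visits $(\gamma,1)$ at times $3$, $5$ and $7$, so $e_3e_4$ and $e_5e_6$ are closed segments. Deleting them leaves the closed walk $e_0e_1e_2e_7$ of length $4$. Going around it twice restores the length $8$ and gives $b'_0\cdots b'_7=\alpha\beta\gamma\gamma\alpha\beta\gamma\gamma$. The resulting $y'\in Y$ carries at $E_0,\dots,E_7$ the branches number $0,1,2,7,0,1,2,7$ of $y$ (Figure~\ref{fig:octagon}). If $Y$ were to cover $X_{\le1}$ by a letter-to-letter map and the image of $y$ had its $1$ in the branch $G_{E_0}$, the image of $y'$ would have two $1$'s.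
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \n/\sym in {0/\alpha,1/\beta,2/\gamma,3/\gamma,4/\gamma,5/\gamma,6/\gamma,7/\gamma}
  \node[circle,draw,inner sep=1.5pt] (a\n) at ({112.5-45*\n}:1.35) {$\sym$};
\foreach \n/\m in {0/1,2/3,4/5,6/7} \draw[thick] (a\n)--(a\m);
\foreach \n/\m in {1/2,3/4,5/6,7/0} \draw[thick,dashed] (a\n)--(a\m);
\foreach \n in {0,1,2,3,4,5,6,7}
  \node[draw,inner sep=2pt] at ({90-45*\n}:1.75) {\small $\n$};
\node at (0,0) {$y$};
\begin{scope}[xshift=5cm]
\foreach \n/\sym in {0/\alpha,1/\beta,2/\gamma,3/\gamma,4/\alpha,5/\beta,6/\gamma,7/\gamma}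
  \node[circle,draw,inner sep=1.5pt] (b\n) at ({112.5-45*\n}:1.35) {$\sym$};
\foreach \n/\m in {0/1,2/3,4/5,6/7} \draw[thick] (b\n)--(b\m);
\foreach \n/\m in {1/2,3/4,5/6,7/0} \draw[thick,dashed] (b\n)--(b\m);
\foreach \n/\m in {0/0,1/1,2/2,3/7,4/0,5/1,6/2,7/7}
  \node[draw,inner sep=2pt] at ({90-45*\n}:1.75) {\small $\m$};
\node at (0,0) {$y'$};
\end{scope}
\end{tikzpicture}
\caption{The dihedral group of order $8$ as a cycle, read clockwise from the upper left vertex; solid edges are cosets of $\langle s\rangle$, dashed edges are cosets of $\langle t\rangle$. Circles show the symbols on the cycle. A box containing $i$ stands for a copy of the $i$-th branch of $y$. A branch may be attached to any edge of the same type that shows the same two symbols in clockwise order, so $y'$ obeys the same rules as $y$, and it contains branch $0$ twice.}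
\label{fig:octagon}
\end{figure}

\subsection*{The pumping lemma}
In general the difficulty is that the new walk must have exactly the old length: a loop through the chosen edge has some length that we do not control, and so do the closed segments available for deletion. The remedy is to insert $\rho$ loops of length $2\ell$ and delete $2\ell$ segments of length $\rho$. We state the lemma with a symmetry $\sigma$, which is trivial for the model group and is needed in Section~\ref{sec:dup}. A directed graph has edges that are ordered pairs of vertices; a \emph{walk} of length $M$ is a sequence of vertices $v_0,\dots,v_M$ in which each \emph{step} $(v_i,v_{i+1})$, said to be at time $i$, is an edge.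

\begin{lemma}[Pumping]\label{lem:pump}
Let $\Gamma$ be a directed graph with $m$ vertices and no loops, and let $\sigma$ be an automorphism of $\Gamma$ with $\sigma^2=\mathrm{id}$. Let $w$ be a walk of length $M\ge2m^3$ from a vertex $v$ to $\sigma v$, with first step $e$. Then there are an integer $\ell$ with $0<2\ell<M$ and a walk $w'$ of length $M$ from $v$ to $\sigma v$ whose steps at times $0$ and $2\ell$ are both $e$.
\end{lemma}

\begin{proof}
Write $e=(v,v_1)$. The walk $w$ leads from $v_1$ to $\sigma v$, so there is a shortest walk from $v_1$ to $\sigma v$; its vertices are distinct, so its length is at most $m-1$. Let $W_0$ be $e$ followed by this walk, and let $\ell$ be the length of $W_0$, so $1\le\ell\le m$. The walk $\sigma W_0$ leads from $\sigma v$ to $\sigma^2v=v$, so the concatenation $W_0\cdot\sigma W_0$ is a closed walk at $v$ of length $2\ell$ with first step $e$.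

Cut $w$ into $\lfloor M/m\rfloor\ge2m^2$ disjoint blocks of $m$ consecutive steps, discarding a remainder. A block visits $m+1$ vertices, two of which coincide, so it contains a closed segment of length in $\{1,\dots,m\}$; choose one in each block. By the pigeonhole principle, at least $2m\ge2\ell$ of the chosen segments have the same length $\rho$, and $\rho\ge2$ since there are no loops. Delete $2\ell$ of them. They have no step in common, so $2\ell\rho\le M$, and what remains is a walk $w_1$ from $v$ to $\sigma v$ of length $M-2\ell\rho$. Put
\[
w'=(W_0\cdot\sigma W_0)^{\rho}\cdot w_1 .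
\]
This is a walk from $v$ to $\sigma v$ of length $2\ell\rho+(M-2\ell\rho)=M$. Since $\rho\ge2$, its steps at times $0$ and $2\ell$ are both $e$, and $2\ell\le M/2<M$.
\end{proof}

For the model group take $\sigma=\mathrm{id}$, $m=2|B|$ and $M=2N$; there are no loops because every edge changes parity. If $N\ge8|B|^3$, then for each $j_0$ the lemma, applied to $e_{j_0}e_{j_0+1}\cdots e_{j_0+2N-1}$, gives a closed walk that uses $e_{j_0}$ at two different places, so every branch can be duplicated. Some such inequality is needed: if the $2N$ symbols $b_j$ are distinct, the edges $e_j$ form a single cycle of length $2N$, and a closed walk of length $2N$ uses each of them once.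

\section{The group $G$}\label{sec:group}

In the model group, $N$ is fixed while the alphabet of a cover is arbitrary, so Section~\ref{sec:model} alone does not rule out covers. We need one group with one finite generating set $X$, hence one alphabet $B$ for a given cover, and infinitely many splittings as in \eqref{eq:setting} with longer and longer cycles. Three constraints shape the construction.

First, arrange finite groups along a ray, $U=P_1*_{Q_1}P_2*_{Q_2}\cdots$, with $P_n$ containing a dihedral group $\langle s_n,t_n\rangle$. This group splits around each $P_n$, but when each $Q_n$ is proper in $P_{n+1}$ it is an increasing union of proper subgroups, so it is not finitely generated. We therefore amalgamate $U$ with a finitely generated group $\Lambda$ along a subgroup $H$ that contains all the $t_n$.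

Second, to keep the splitting over $Q_n$ we want to put $\Lambda$ in the right-hand factor, so $H$ must lie in the part of $U$ generated by $P_{n+1},P_{n+2},\dots$. Then $t_1,\dots,t_n$ lie on both sides of the splitting, hence in $Q_n$: the edge groups must grow. We let the $t_i$ be commuting involutions, make $t_1,\dots,t_{n-1}$ central in $P_n$, and take for $\Lambda$ the lamplighter group.

Third, as in the model group, $s_{n+1}$ should lie in the left edge group $Q_n\le P_n$. It must commute with $t_1,\dots,t_n$, and it cannot lie in $H$, since it would then commute with $t_{n+1}$ and the dihedral group $\langle s_{n+1},t_{n+1}\rangle$ would have order at most $4$. The central involution of $\langle s_n,t_n\rangle$ has the required properties; its existence is the reason for taking $N_n$ even.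

\begin{definition}\label{def:G}
Fix even integers $N_n\ge4$ $(n\ge1)$. Let $H=\bigoplus_{i\ge1}\mathbb Z/2$ with basis $t_1,t_2,\dots$, let $K_n=\langle t_1,\dots,t_n\rangle$ and $K_0=1$. Let
\[
P_n=K_{n-1}\times D^{(n)},\qquad D^{(n)}=\langle s_n,t_n\mid s_n^2=t_n^2=(s_nt_n)^{N_n}=1\rangle ,
\]
so that $D^{(n)}$ is dihedral of order $2N_n$ and $K_n=K_{n-1}\times\langle t_n\rangle\le P_n$. The rotation $z_n=(s_nt_n)^{N_n/2}$ is a central involution of $D^{(n)}$, different from the reflection $t_n$. Let $Q_n=K_n\times\langle z_n\rangle\le P_n$, of order $2^{n+1}$, and embed $Q_n$ in $P_{n+1}=K_n\times D^{(n+1)}$ by the identity on $K_n$ and $z_n\mapsto s_{n+1}$, with image $K_n\times\langle s_{n+1}\rangle$. Set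
\[
U_m=P_1*_{Q_1}P_2*_{Q_2}\cdots*_{Q_{m-1}}P_m,\qquad U=\bigcup_mU_m ,
\]
where $U_1=P_1$, $U_m=U_{m-1}*_{Q_{m-1}}P_m$, and $U_{m-1}\le U_m$ by (A1). The copies of $K_n$ in $P_n$ and $P_{n+1}$ are identified through $Q_n$, so $H=\bigcup_nK_n\le U$. Let $\Lambda=\mathbb Z/2\wr\mathbb Z=\langle a,\tau\rangle$ be the lamplighter group, with $H$ embedded by $t_i=\tau^ia\tau^{-i}$ $(i\ge1)$. Define
\[
G=U*_H\Lambda,\qquad X=\{s_1,a,\tau\}.
\]
\end{definition}

Concretely, $\Lambda$ is the set of pairs $(S,k)$ with $S\subset\mathbb Z$ finite (the lit lamps) and $k\in\mathbb Z$, with product $(S,k)(S',k')=(S\,\triangle\,(S'+k),\,k+k')$, and $a=(\{0\},0)$, $\tau=(\emptyset,1)$. Then $\tau^ia\tau^{-i}=(\{i\},0)$, and $H$ is the subgroup of pairs $(S,0)$ with $S\subseteq\{1,2,\dots\}$. From now on $G$ and $X$ are as in Definition~\ref{def:G}.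

\begin{lemma}\label{lem:fg}
The set $X$ generates $G$.
\end{lemma}

\begin{proof}
The subgroup $\langle X\rangle$ contains $\Lambda$, hence all $t_i$. It contains $s_1$, and $s_{n+1}=z_n=(s_nt_n)^{N_n/2}$ in $G$, so by induction it contains all $s_n$. Hence it contains every $P_n$, and so $U$.
\end{proof}

\begin{lemma}[Splittings]\label{lem:split}
For every $n\ge2$ there are subgroups $L,R\le G$ with $s_1\in L$, $a,\tau\in R$ and
\[
G=L*_AP_n*_CR,\qquad A=K_{n-1}\times\langle s_n\rangle,\qquad C=K_{n-1}\times\langle t_n,z_n\rangle .
\]
\end{lemma}

\begin{proof}
Inside $P_n$, the group $A$ is the copy of $Q_{n-1}$, and $C=Q_n$. Let $L=U_{n-1}$; it contains $P_1\ni s_1$, and $Q_{n-1}\le P_{n-1}\le L$. Let $U_{>n}$ be the union over $m>n$ of the groups $P_{n+1}*_{Q_{n+1}}\cdots*_{Q_{m-1}}P_m$. It contains $K_j\le P_j$ for all $j>n$, hence $H$. Let $R=U_{>n}*_H\Lambda$. By (A1), $Q_n\le P_{n+1}\le U_{>n}\le R$. So $G'=L*_AP_n*_CR$ is defined, and we show $G'\cong G$.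

By the universal properties of amalgams and increasing unions, a homomorphism from $G$ to a group $\Delta$ is the same as a family of homomorphisms $\varphi_i\colon P_i\to\Delta$ $(i\ge1)$ and $\psi\colon\Lambda\to\Delta$ such that
\begin{itemize}
\item[(a)] $\varphi_i$ and $\varphi_{i+1}$ agree on $Q_i$ for all $i\ge1$;
\item[(b$_i$)] $\varphi_i$ and $\psi$ agree on $K_i$,
\end{itemize}
with (b$_i$) required for all $i\ge1$. A homomorphism $G'\to\Delta$ is the same as such a family satisfying (a), and (b$_i$) for $i>n$. But (a) and (b$_{i+1}$) imply (b$_i$), since $\varphi_i=\varphi_{i+1}=\psi$ on $K_i\le Q_i$. The two sets of conditions are therefore equivalent. Taking $\Delta=G'$ and $\Delta=G$ gives homomorphisms $G\to G'$ and $G'\to G$ that are the identity on every $P_i$ and on $\Lambda$; these subgroups generate both groups, so the two maps are mutually inverse.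
\end{proof}

\begin{proposition}\label{prop:wp}
If $(N_n)$ is computable, $G$ has decidable word problem.
\end{proposition}

\begin{proof}
\emph{A procedure for amalgams.} Let $V=V_1*_WV_2$, with a generating set chosen in each $V_i$. Suppose that for words in the generators of $V_i$ $(i=1,2)$ we can (i) decide triviality in $V_i$, and (ii) decide membership in $W$ and, in the positive case, compute a word in the generators of the other factor for the same element. Then triviality in $V$ is decidable. Write the input as an alternating product of syllables, each a word in one factor. As long as there are at least two syllables and one of them lies in $W$, translate it to the other factor and merge it with its neighbors; the number of syllables decreases. When this stops, either there are at least two syllables, none in $W$, and the element is nontrivial by (A2), or there is at most one syllable, and by (A1) we test it with (i). We apply this to $U_m$ and then to $G$.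

\emph{The groups $U_m$, uniformly in $m$.} We describe one recursive algorithm that takes $m$ and a word in $s_1,\dots,s_m,t_1,\dots,t_m$ and decides triviality in $U_m$. Knowing $N_m$, we can compute in the finite group $P_m$, generated by $t_1,\dots,t_m,s_m$, by reducing to the form $k\,(s_mt_m)^is_m^{\epsilon}$ with $k\in K_{m-1}$, $i\in\mathbb Z/N_m$, $\epsilon\in\{0,1\}$. This settles $U_1=P_1$. For $m\ge2$ use $U_m=U_{m-1}*_{Q_{m-1}}P_m$, assigning the letters $s_m,t_m$ of the input to $P_m$ and the others to $U_{m-1}$. Task (i) is solved in $U_{m-1}$ by recursion and in $P_m$ directly. For (ii), list the $2^m$ elements of $Q_{m-1}$ twice in the same order: as words in $t_1,\dots,t_{m-1}$ and $(s_{m-1}t_{m-1})^{N_{m-1}/2}$ on the side of $U_{m-1}$, and as words in $t_1,\dots,t_{m-1},s_m$ on the side of $P_m$. A word $v$ is compared with each listed word $q$ by testing $vq^{-1}$ with (i). This step is the only one that uses the computability of $(N_n)$.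

\emph{The factor $U$.} A word in the letters $s_i,t_i$ is a word in $U_m$, where $m$ is the largest index that appears, so (i) holds for $U$. For (ii) we claim that $H\cap U_m=K_m$. Let $j>m$. By (A1), $U_{j-1}\cap P_j=K_{j-1}\times\langle s_j\rangle$, while $K_j=K_{j-1}\times\langle t_j\rangle$ inside $P_j=K_{j-1}\times D^{(j)}$. As $\langle s_j\rangle\cap\langle t_j\rangle=1$, we get $K_j\cap U_{j-1}=K_{j-1}$, and therefore $K_j\cap U_m=K_{j-1}\cap U_m$. Descending in $j$ gives $K_j\cap U_m=K_m$, and the claim follows by taking the union over $j$. So a word in $U_m$ is tested for membership in $H$ by comparing it with the $2^m$ elements of $K_m$, and it is translated by $t_i\mapsto\tau^ia\tau^{-i}$.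

\emph{The factor $\Lambda$.} The pair $(S,k)$ of a word in $a,\tau^{\pm1}$ is computable. The word is trivial if and only if $(S,k)=(\emptyset,0)$; it lies in $H$ if and only if $k=0$ and $S\subseteq\{1,2,\dots\}$, and its translation is then $\prod_{i\in S}t_i$.

The procedure for amalgams now applies to $G=U*_H\Lambda$, and in particular to words in $X^{\pm1}$.
\end{proof}

\section{Duplicating a finite pattern}\label{sec:dup}

Fix $n\ge2$ and write $P=P_n$, $K=K_{n-1}$, $D=D^{(n)}$, $N=N_n$, $s=s_n$, $t=t_n$, $z=z_n$. By Lemmas~\ref{lem:fg} and~\ref{lem:split} we are in the setting \eqref{eq:setting}, with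
\[
P=K\times D,\qquad A=K\times\langle s\rangle,\qquad C=K\times\langle t,z\rangle ,
\]
and we use $\mathcal T$, $\mathcal E$ and $G_E$ from Section~\ref{sec:gluing} and $d_j$ from Section~\ref{sec:model}. There are two differences from the model group. Each vertex $d_j$ of the cycle is thickened to the coset $d_jK$, which only enlarges the set of states. And since $z\in C$, a coset of $C$ contains two opposite edges of the cycle, so opposite points must be read simultaneously.

Since $N$ is even, $j+N$ has the parity of $j$, and the formulas for $d_j$ give $d_{j+N}=(st)^{N/2}d_j=zd_j=d_jz$. For $j\in\mathbb Z$ let $E_j=d_jA$ if $j$ is even and $E_j=d_jC$ if $j$ is odd. By \eqref{eq:dj},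
\[
E_j=\begin{cases}K\{d_j,d_{j+1}\}, & j \text{ even},\\ K\{d_j,d_{j+1},d_{j+N},d_{j+N+1}\}, & j\text{ odd}.\end{cases}
\]
Let $J=K\times\langle z\rangle$, a central subgroup of $P$ of order $2^n$. We record three consequences.
\begin{itemize}
\item[(E1)] $\mathcal E=\{E_j:j\in\mathbb Z\}$. Indeed, the sets $E_j$ with $j$ even are cosets of $A$ and cover $P=KD$, and the sets $E_j$ with $j$ odd are cosets of $C$ and cover $P$.
\item[(E2)] If $E_i=E_j$, then $i\equiv j\pmod N$. Indeed, $i$ and $j$ have the same parity and $d_i\in E_j\cap D$, so $i\equiv j$ or $i\equiv j+N\pmod{2N}$.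
\item[(E3)] $E_j\subseteq d_jJ\cup d_{j+1}J$.
\end{itemize}
Property (E3) tells us which states to use: the restriction of a configuration to $d_jJ$. After $N$ steps we return to the same coset of $J$, translated by $z$; this is the symmetry $\sigma$ of Lemma~\ref{lem:pump}.

\begin{lemma}[Duplicating a branch]\label{lem:branch}
Let $Y\subseteq B^G$ be a nearest-neighbor SFT with respect to $X$, and suppose $N\ge16|B|^{3\cdot2^n}$. For every $y\in Y$ and $E\in\mathcal E$ there are $y'\in Y$ and $h\in P$ with $hE\ne E$ and $y'(g)=y'(hg)=y(g)$ for all $g\in G_E$.
\end{lemma}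

\begin{proof}
\emph{The graph.} Let $\Sigma=B^J$, so $|\Sigma|=|B|^{2^n}$, and let $\sigma\colon\Sigma\to\Sigma$ be the involution $(\sigma q)(c)=q(zc)$. Define $q_j\in\Sigma$ by $q_j(c)=y(d_jc)$. From $d_{j+N}=d_jz$ we get $q_{j+N}=\sigma q_j$. Let $\Gamma$ be the directed graph with vertex set $\Sigma\times\mathbb Z/2$, of size $m=2|B|^{2^n}$, and edges
\[
e_j=\bigl((q_j,j),(q_{j+1},j+1)\bigr),\qquad j\in\mathbb Z,
\]
with second coordinates mod $2$. Every edge changes parity, so there are no loops. Let $\sigma$ act on vertices by $\sigma(q,\epsilon)=(\sigma q,\epsilon)$. Since $N$ is even, $\sigma(q_j,j)=(q_{j+N},j+N)$, hence $\sigma e_j=e_{j+N}$, and $\sigma$ is an automorphism of $\Gamma$ with $\sigma^2=\mathrm{id}$.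

\emph{The new walk.} By (E1), $E=E_{j_0}$ for some $j_0$. The walk $e_{j_0}e_{j_0+1}\cdots e_{j_0+N-1}$ has length $N$ and leads from $v=(q_{j_0},j_0)$ to $\sigma v$. Since $2m^3=16|B|^{3\cdot2^n}\le N$, Lemma~\ref{lem:pump} gives $\ell$ with $0<2\ell<N$ and a walk of length $N$ from $v$ to $\sigma v$ whose steps at times $0$ and $2\ell$ are $e_{j_0}$. As parity alternates, its vertices can be written $(q'_j,j)$ for $j_0\le j\le j_0+N$, and $q'_{j_0+N}=\sigma q'_{j_0}$. Extend $q'_j$ to all $j\in\mathbb Z$ by $q'_{j+N}=\sigma q'_j$; the last equality makes this consistent, and the extended sequence has period $2N$. Call $\bigl((q'_j,j),(q'_{j+1},j+1)\bigr)$ the \emph{$j$-th step}. Each step is the image of a step of the walk under a power of $\sigma$, so it is an edge of $\Gamma$. With $j_1=j_0+2\ell$, the $j_0$-th and the $j_1$-th steps are both $e_{j_0}$, and $E_{j_0}\ne E_{j_1}$ by (E2).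

\emph{The new pattern on $P$.} Every element of $P$ is $d_jk$ for unique $j\in\mathbb Z/2N$ and $k\in K$; define $p'(d_jk)=q'_j(k)$. Then $p'(d_jzk)=p'(d_{j+N}k)=q'_{j+N}(k)=q'_j(zk)$, so
\[
p'(d_jc)=q'_j(c)\qquad(j\in\mathbb Z,\ c\in J).
\]
Suppose the $j$-th step is $e_i$. Then $i\equiv j\pmod2$, $q'_j=q_i$ and $q'_{j+1}=q_{i+1}$. For $\epsilon\in\{0,1\}$ and $c\in J$, using \eqref{eq:shift},
\[
p'(d_{j+\epsilon}c)=q'_{j+\epsilon}(c)=q_{i+\epsilon}(c)=y(d_{i+\epsilon}c)=y\bigl(d_id_j^{-1}\cdot d_{j+\epsilon}c\bigr).
\]
By (E3), condition \eqref{eq:compat} holds on $E_j$ with the element $d_id_j^{-1}$.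

\emph{Gluing.} For each $E'\in\mathcal E$ choose $j$ with $E'=E_j$ and $i$ such that the $j$-th step is $e_i$, and put $v_{E'}=d_id_j^{-1}$. For the distinct cosets $E_{j_0}$ and $E_{j_1}$ choose $(j,i)=(j_0,j_0)$ and $(j,i)=(j_1,j_0)$. With $h=d_{j_1}d_{j_0}^{-1}$ this means $v_{E_{j_0}}=1_G$ and $v_{E_{j_1}}=h^{-1}$. Let $y'\in Y$ be given by Lemma~\ref{lem:glue}. Since $j_0$ and $j_1$ have the same parity, $hE=E_{j_1}\ne E$. For $g\in G_E$ we have $y'(g)=y(g)$, and $hg\in G_{E_{j_1}}$ by \eqref{eq:branches}, so $y'(hg)=y(h^{-1}hg)=y(g)$.
\end{proof}

\begin{remark}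
The growth of the edge groups costs a number of states of order $|B|^{2^n}$, while $N_n$ can be chosen freely; this is the origin of the condition $\limsup_n\log N_n/2^n=\infty$. If the $2N$ vertices $(q_j,j)$, $j\in\mathbb Z/2N$, are distinct, which counting does not exclude when $2N\le m$, then the edges of $\Gamma$ form a single cycle, the only walk of length $N$ starting at $v$ is the original one, and the argument gives nothing.
\end{remark}

Every finite set lies in a single branch once the center of the tree is placed far enough away.

\begin{proposition}[Duplication]\label{prop:dup}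
Let $Y\subseteq B^G$ be a nearest-neighbor SFT with respect to $X$, and let $n\ge2$ satisfy $N_n\ge16|B|^{3\cdot2^n}$. For every $y\in Y$ and every finite nonempty $F\subset G$ there are $y'\in Y$ and $h\in G$ with $hF\cap F=\emptyset$ and
\[
y'(f)=y(f),\qquad y'(hf)=y(f)\qquad(f\in F).
\]
\end{proposition}

\begin{proof}
The geodesics between the vertices $fP$ $(f\in F)$ form a finite subtree $\mathcal T_F$ of $\mathcal T$. The group $G$ is infinite, since it contains $\Lambda$, and $P$ is finite, so some vertex $gP$ lies outside $\mathcal T_F$. Then $g^{-1}\mathcal T_F$ is connected and does not contain the vertex $P$, so it lies in one component of $\mathcal T\setminus\{P\}$. It contains the vertices $g^{-1}fP$, hence $g^{-1}F\subseteq G_E$ for a single $E\in\mathcal E$.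

Apply Lemma~\ref{lem:branch} to $g^{-1}\cdot y\in Y$ and $E$. We obtain $y''\in Y$ and $h''\in P$ with $h''E\neq E$ and
\[
y''(g^{-1}f)=y''(h''g^{-1}f)=(g^{-1}\cdot y)(g^{-1}f)=y(f)\qquad(f\in F).
\]
Put $y'=g\cdot y''\in Y$ and $h=gh''g^{-1}$. Then $y'(f)=y''(g^{-1}f)=y(f)$ and $y'(hf)=y''(h''g^{-1}f)=y(f)$. Finally, $F\subseteq gG_E$ and $hF\subseteq gh''G_E=gG_{h''E}$ are disjoint by \eqref{eq:branches}.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Suppose $\limsup_n\log N_n/2^n=\infty$ and let $B$ be a finite nonempty alphabet. There are infinitely many $n$ with $\log N_n/2^n\ge\log16+3\log|B|$, and for these $\log N_n\ge\log16+3\cdot2^n\log|B|$. So some $n\ge2$ satisfies $N_n\ge16|B|^{3\cdot2^n}$, and the conclusion of Proposition~\ref{prop:dup} holds for every nonempty nearest-neighbor SFT on $G$ with respect to $X$.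

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The sequence $N_n=2^{4^n}$ is computable, so $G$ is finitely generated with decidable word problem by Lemma~\ref{lem:fg} and Proposition~\ref{prop:wp}. Also $\log N_n/2^n=2^n\log2\to\infty$. Suppose $X_{\le1}$ is sofic, and let $Y\subseteq B^G$ and $\Phi\colon B\to\{0,1\}$ be given by Lemma~\ref{lem:recode}. Choose $y\in Y$ such that $\Phi\circ y$ has its $1$ at $1_G$. Proposition~\ref{prop:dup} with $F=\{1_G\}$ gives $y'\in Y$ and $h\ne1_G$ with $y'(1_G)=y'(h)=y(1_G)$. Then $\Phi\circ y'\in X_{\le1}$ has the symbol $1$ at both $1_G$ and $h$, a contradiction.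
\end{proof}

For Theorem~\ref{thm:strong} we duplicate repeatedly. To keep the earlier copies and to make the sequence converge, each application of Proposition~\ref{prop:dup} freezes all copies made so far together with a growing ball.

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The statement on the word problem is Proposition~\ref{prop:wp}. Let $Y\subseteq B^G$ and $\Phi\colon B\to\mathcal A$ be given by Lemma~\ref{lem:recode} for $Z$, and let $y\in Y$ with $\Phi\circ y=x$. We construct $y_k\in Y$ and $h_k\in G$ for $k\ge0$ such that, with
\[
F_k=\mathrm{Ball}(k)\cup h_0F\cup\dots\cup h_kF,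
\]
the sets $h_0F,\dots,h_kF$ are pairwise disjoint, $y_k(h_if)=y(f)$ for all $i\le k$ and $f\in F$, and $y_{k+1}=y_k$ on $F_k$. Start with $y_0=y$ and $h_0=1_G$, so that $F\subseteq F_k$ for all $k$. Given $y_k$ and $h_0,\dots,h_k$, apply Proposition~\ref{prop:dup} to $y_k$ and $F_k$. It gives $y_{k+1}\in Y$ and $h_{k+1}\in G$ with $y_{k+1}=y_k$ on $F_k$, with $h_{k+1}F_k\cap F_k=\emptyset$, and with $y_{k+1}(h_{k+1}f)=y_k(f)$ for $f\in F_k$. Then $h_{k+1}F\subseteq h_{k+1}F_k$ is disjoint from $h_0F,\dots,h_kF\subseteq F_k$. For $f\in F$ we have $y_{k+1}(h_{k+1}f)=y_k(h_0f)=y(f)$, and $y_{k+1}(h_if)=y_k(h_if)=y(f)$ for $i\le k$.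

The sets $F_k$ increase and their union is $G$, and $y_j=y_k$ on $F_k$ for all $j\ge k$. So $(y_k)$ converges to a configuration $y_\infty$ with $y_\infty=y_k$ on $F_k$, and $y_\infty\in Y$ because $Y$ is closed. Thus $y_\infty(h_if)=y(f)$ for all $i\ge0$ and $f\in F$. The sets $h_iF$ are pairwise disjoint and nonempty, so the $h_i$ are distinct. The configuration $x'=\Phi\circ y_\infty\in Z$ satisfies $x'(h_if)=x(f)$, and $x'|_F=x|_F$ since $h_0=1_G$.

If a symbol occurs in $x\in Z$ at the position $f$, the case $F=\{f\}$ gives $x'\in Z$ in which it occurs at infinitely many positions $h_if$. If a subshift of $\{0,1\}^G$ containing a nonzero configuration were sofic, this would apply to the symbol $1$ and produce a configuration with infinite support; so a subshift of finitely supported configurations that contains a nonzero one is not sofic.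
\end{proof}

\begin{thebibliography}{1}

\bibitem{ABS}
Nathalie Aubrun, Sebasti\'an Barbieri and Mathieu Sablik,
\emph{A notion of effectiveness for subshifts on finitely generated groups},
arXiv:1412.2582 (2014).

\end{thebibliography}
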